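# Beauville structures on cartesian powers of finite simple groups

Throughout, $x^g=g^{-1}xg$, the order of $x$ is $o(x)$, and $m_p$ denotes the $p$-part of a positive integer $m$ (the largest power of the prime $p$ dividing $m$).

## 1. Supports in a cartesian power

Let $H$ be a finite group and $\mathbf x=(x_1,\dots,x_k)\in H^k$. The order of $\mathbf x$ is the least common multiple of the $o(x_i)$.

**Definition (support).** For a prime $p$ dividing $o(\mathbf x)$, the support of $\mathbf x$ at $p$ is
$$S_p(\mathbf x)=\{\,i : o(x_i)_p=o(\mathbf x)_p\,\}\subseteq\{1,\dots,k\},$$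
the non-empty set of coordinates in which the $p$-part of the order is maximal.

**Lemma 1.** The unique subgroup of order $p$ of $\langle\mathbf x\rangle$ is non-trivial exactly in the coordinates of $S_p(\mathbf x)$.

**Proof.** That subgroup is generated by $\mathbf x^{e}$ with $e=o(\mathbf x)/p$. Its $i$-th component $x_i^{e}$ is trivial if and only if $o(x_i)$ divides $o(\mathbf x)/p$. Since $o(x_i)$ divides $o(\mathbf x)$, this happens if and only if $o(x_i)_p<o(\mathbf x)_p$. $\square$

For example, in $A_5^2$ the element $((1\,2)(3\,4),(1\,3\,5))$ has order $6$, with supports $\{1\}$ at $2$ and $\{2\}$ at $3$. In $A_6^2$ the element $\mathbf x=((1\,2\,3\,4)(5\,6),(1\,2)(3\,4))$ has order $4$ and support $\{1\}$ at $2$. The second coordinate has even order, but it dies in $\mathbf x^2$, the involution of $\langle \mathbf x\rangle$.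

Conjugation in $H^k$ acts coordinate by coordinate, so it does not move the set of coordinates in which an element is non-trivial. Hence if $p$ divides $o(\mathbf x)$ and $o(\mathbf y)$ and $S_p(\mathbf x)\ne S_p(\mathbf y)$, then the subgroups of order $p$ in $\langle\mathbf x\rangle$ and $\langle\mathbf y\rangle$ are not conjugate in $H^k$, whatever happens inside $H$. We shall use this to keep two generating triples of $H^k$ apart from each other, even when the triples of $H$ from which they are built cannot be kept apart.

## 2. Beauville groups, triples and lists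

A Beauville surface (of unmixed type) is a complex algebraic surface $(\mathcal C_1\times\mathcal C_2)/G$, where $\mathcal C_1,\mathcal C_2$ are compact Riemann surfaces of genera at least $2$ and $G$ is a finite group acting faithfully on each $\mathcal C_i$ and freely on the product, with $\mathcal C_i/G\cong\mathbb P^1(\mathbb C)$ and each covering $\mathcal C_i\to\mathbb P^1(\mathbb C)$ ramified over three points. The group $G$ is then called a Beauville group. We use the equivalent group-theoretic description.

**Definition (Beauville group).** A finite group $G$ is a Beauville group if and only if there are two triples $(a_i,b_i,c_i)$, $i=1,2$, of elements of $G$ such that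

1. each triple generates $G$ and satisfies $a_ib_ic_i=1$;
2. the orders $l_i,m_i,n_i$ of $a_i,b_i,c_i$ satisfy $l_i^{-1}+m_i^{-1}+n_i^{-1}<1$ (hyperbolicity);
3. $\Sigma_1\cap\Sigma_2=\{1\}$, where $\Sigma_i$ is the set of all conjugates in $G$ of all powers of $a_i,b_i,c_i$.

Such a pair of triples is called a Beauville structure on $G$.

A finite group is characteristically simple if its only characteristic subgroups are itself and $1$; equivalently, it is isomorphic to $H^k$ with $H$ simple. The result below is a conjecture in Gareth A. Jones, "Characteristically simple Beauville groups, I: cartesian powers of alternating groups", arXiv:1304.5444 (2013).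

**Theorem A.** Let $G=H^k$ with $H$ a non-abelian finite simple group and $k\ge1$. Then $G$ is a Beauville group if and only if $G$ is $2$-generated and $G\not\cong A_5$.

The following cases are known, and we use them. Every non-abelian finite simple group other than $A_5$ is a Beauville group, and $A_5$ is not; this is $k=1$. Moreover, the equivalence of Theorem A holds for all $k\ge 1$ when $H$ is $A_n$ $(n\ge5)$, $L_2(q)$, $L_3(q)$, $U_3(q)$, $Sz(2^e)$, $R(3^e)$ or one of the $26$ sporadic groups. "Only if" is immediate: condition 1 makes a Beauville group $2$-generated, and $A_5$ is not a Beauville group.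

From now on $H$ is a non-abelian finite simple group.

**Definition (triple, class, $\rho$).** A triple of $H$ is $X=(a,b,c)$ with $abc=1$ and $\langle a,b,c\rangle=H$; its type is $(o(a),o(b),o(c))$. We write $X\sim Y$ if some $\theta\in\mathrm{Aut}(H)$ maps $X$ to $Y$ entry by entry; *class* means $\sim$-class. $\Sigma(X)$ is the set of all conjugates of powers of entries of $X$. Put $\rho(a,b,c)=(b,c,a)$.

Some immediate remarks. If $abc=1$ then $bca=1$, so $\rho X$ is a triple; $\rho$ commutes with $\mathrm{Aut}(H)$, so it acts on classes, $\rho^3=1$, and $\Sigma(\rho X)=\Sigma(X)$. All entries of a triple are non-trivial, and $a\ne b$, since otherwise $H$ would be cyclic. Equivalent triples have the same type. Let $N$ be the number of classes. A triple is determined by its generating pair $(a,b)$, and $\mathrm{Aut}(H)$ acts freely on triples.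

**Definition ($k$-list).** A sequence $(X_1,\dots,X_k)$ of triples of $H$, read coordinatewise, gives $\mathbf a,\mathbf b,\mathbf c\in H^k$ with $\mathbf a\mathbf b\mathbf c=1$. The sequence is a $k$-list if the $X_i$ are pairwise inequivalent.

**Lemma 2 (P. Hall).** The elements $\mathbf a,\mathbf b,\mathbf c$ generate $H^k$ if and only if $(X_1,\dots,X_k)$ is a $k$-list. Hence $H^k$ is $2$-generated if and only if $k\le N$.

**Proof.** Let $M=\langle\mathbf a,\mathbf b,\mathbf c\rangle$. If some $\theta\in\mathrm{Aut}(H)$ maps $X_i$ to $X_j$ with $i\ne j$, then $M$ projects to coordinates $i,j$ inside the graph of $\theta$, so $M\ne H^k$.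

Conversely, let the $X_i$ be pairwise inequivalent. Each coordinate projection of $M$ is $H$. By Goursat's lemma and simplicity, the projection of $M$ to two coordinates $i,j$ is either $H\times H$ or the graph of an automorphism; the latter would map $X_i$ to $X_j$, so it is $H\times H$. For $k\le 2$ we are done. Let $k\ge3$. For each $j\ge2$ and $h\in H$ there is $m_j(h)\in M$ with first component $h$ and $j$-th component $1$. The iterated commutator $[m_2(h_2),[m_3(h_3),\dots,m_k(h_k)]\dots]$ lies in $M$, has first component $[h_2,[h_3,\dots,h_k]\dots]$, and is trivial in every other coordinate. Such first components generate $\gamma_{k-1}(H)$, which is $H$ because $H$ is perfect. So $M\ge H\times1\times\dots\times1$; likewise for every other coordinate, so $M=H^k$.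

If $H^k=\langle\mathbf a,\mathbf b\rangle$, put $\mathbf c=(\mathbf a\mathbf b)^{-1}$; the coordinates are triples of $H$ forming a $k$-list, so $k\le N$. If $k\le N$, choose representatives of $k$ classes. $\square$

Therefore Theorem A can be restated: $H^k$ is a Beauville group if and only if $1\le k\le N$, with the single exception $H=A_5$, $k=1$.

**Lemma 3 (hyperbolicity is automatic).** If an insoluble finite group $G\not\cong A_5$ is generated by $a,b,c$ with $abc=1$, of orders $l,m,n$, then $l^{-1}+m^{-1}+n^{-1}<1$.

**Proof.** $G$ is a quotient of the triangle group with parameters $l,m,n$. If the sum is greater than $1$, that group is cyclic, dihedral, $A_4$, $S_4$ or $A_5$. If the sum is $1$, it is an extension of $\mathbb Z^2$ by a cyclic group, hence soluble. So $G$ would be soluble or $A_5$. $\square$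

For a $k$-list, a position $x\in\{a,b,c\}$ and a prime $p\mid o(\mathbf x)$, write $S_p(x)$ for $S_p(\mathbf x)$. Given two $k$-lists, the subscripts $1,2$ refer to the list, and $\Sigma_1,\Sigma_2\subseteq H^k$ are the sets of condition 3.

**Lemma 4 (conflicts).** Suppose $\Sigma_1\cap\Sigma_2\ne1$. Then there are a prime $p$ and positions $x,y$ such that the subgroups of order $p$ of $\langle\mathbf x_1\rangle$ and $\langle\mathbf y_2\rangle$ are conjugate in $H^k$. In that case their supports coincide, and in every coordinate of the common support the two components, subgroups of order $p$ of $H$, are conjugate in $H$. In particular, if $\Sigma(X_i)\cap\Sigma(X'_i)=1$ for every coordinate $i$, where $X_i,X_i'$ are the entries of the two lists, then $\Sigma_1\cap\Sigma_2=1$.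

**Proof.** $\Sigma_1\cap\Sigma_2$ is closed under powers, so it contains an element of some prime order $p$. This element lies in a conjugate of some $\langle\mathbf x_1\rangle$ and in a conjugate of some $\langle\mathbf y_2\rangle$, and a cyclic group has at most one subgroup of order $p$. Now use Lemma 1. For the last sentence, a support is non-empty, and a coordinate $i$ in the common support would give a non-trivial element of $\Sigma(X_i)\cap\Sigma(X'_i)$. $\square$

So in order to prove that $H^k$ is a Beauville group we need two $k$-lists without a conflict.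

## 3. $A_5$ and $A_5^2$ by hand

The obvious attempt uses the last sentence of Lemma 4: find two $k$-lists with $\Sigma(X_i)\cap\Sigma(X_i')=1$ in every coordinate. Let us see what it does for $H=A_5$.

Every triple of $A_5$ contains an element of order $5$. Otherwise all three orders lie in $\{2,3\}$, and $A_5$ would be a quotient of one of the triangle groups $(2,2,2),(2,2,3),(2,3,3),(3,3,3)$, all of which are soluble. All subgroups of order $5$ of $A_5$ are conjugate by Sylow. So $\Sigma(X)\cap\Sigma(X')\ne1$ for any two triples of $A_5$. This shows that $A_5$ is not a Beauville group, and that the coordinatewise attempt fails for every power $A_5^k$: it fails already in one coordinate.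

Nevertheless $A_5^2$ is a Beauville group, and supports show it. Multiply permutations from left to right.

For list 1, $(1\,2)(3\,4)\cdot(1\,3\,5)=(1\,2\,3\,4\,5)$, so put $U=\bigl((1\,2)(3\,4),\,(1\,3\,5),\,(1\,2\,3\,4\,5)^{-1}\bigr)$, of type $(2,3,5)$. Its entries generate a subgroup of order divisible by $30$, which is $A_5$, as $A_5$ has no subgroup of order $30$. The triple $\rho U$ has type $(3,5,2)$, so $(U,\rho U)$ is a $2$-list. In each position the two orders, $2,3$ or $3,5$ or $5,2$, are coprime. Every support is $\{1\}$ or $\{2\}$.

For list 2, one computes $(1\,2\,4)(1\,2\,3\,4\,5)=(1\,3\,4\,2\,5)$ and $(1\,2\,3)(1\,2\,3\,4\,5)=(1\,3\,2\,4\,5)$. So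
$$X=\bigl((1\,2\,4),(1\,2\,3\,4\,5),(1\,3\,4\,2\,5)^{-1}\bigr),\qquad X'=\bigl((1\,2\,3),(1\,2\,3\,4\,5),(1\,3\,2\,4\,5)^{-1}\bigr)$$
are triples of type $(3,5,5)$; they generate $A_5$, since no proper subgroup has order divisible by $15$. They are inequivalent. A $5$-cycle is conjugate in $A_5$ to its inverse, and its centralizer in $S_5$ consists of even permutations, so two $5$-cycles are conjugate in $A_5$ exactly when one, equivalently every, permutation carrying one to the other is even. The $5$-cycle $(1\,2\,3\,4\,5)$ is carried to $(1\,3\,4\,2\,5)$ by the even permutation $2\mapsto3\mapsto4\mapsto2$, and to $(1\,3\,2\,4\,5)$ by the odd permutation $2\leftrightarrow3$. So the two elements of order $5$ are conjugate in $X$ and not in $X'$, and automorphisms preserve conjugacy. Thus $(X,X')$ is a $2$-list, and all its supports are $\{1,2\}$.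

A support of list 1 never equals a support of list 2, so by Lemma 4 $\Sigma_1\cap\Sigma_2=1$. The order triples are $(6,15,10)$ and $(3,5,5)$, both hyperbolic.

The scheme "small supports against full supports" needs $k$ inequivalent triples of one type, so it stops at some $k$ smaller than $N$ if the types of triples vary. At $k=N$ both lists contain every class exactly once, and no list can have a single type. This is the difficulty that Section 6 overcomes. The square $k=2$ needs a separate argument, because for general $H$ two coordinates are too few for the construction there.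

## 4. The groups that remain and the facts quoted

By the known cases we may assume $k\ge2$ and that $H$ belongs to the following list.

$(\mathcal L)$: $L_n(q),U_n(q)$ $(n\ge4)$; $PSp_{2n}(q)$ $(n\ge2)$; $\Omega_{2n+1}(q)$ ($n\ge3$, $q$ odd); $P\Omega^\pm_{2n}(q)$ $(n\ge4)$; $G_2(q)$ $(q\ge3)$; ${}^3D_4(q)$; $F_4(q)$; ${}^2F_4(q)$ $(q\ge8)$; ${}^2F_4(2)'$; $E_6(q)$, ${}^2E_6(q)$, $E_7(q)$, $E_8(q)$; excluding $L_4(2)\cong A_8$ and $PSp_4(2)$, which is not simple and whose derived group is $A_6$. Note that $U_4(2)\cong PSp_4(3)$.

Since $H^k$ is insoluble and not $A_5$ for these $H$ and all $k\ge 1$, Lemma 3 disposes of hyperbolicity. The goal is, for $2\le k\le N$, two $k$-lists with $\Sigma_1\cap\Sigma_2=1$. The following published facts are used.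

* **(Q1)** Guralnick–Kantor, *J. Algebra* 234 (2000): every non-trivial element of a finite simple group lies in a generating pair.
* **(Q2)** King, *J. Algebra* 478 (2017): every non-abelian finite simple group is generated by an involution and an element of prime order. The prime is odd, as two involutions generate a dihedral group.
* **(Q3)** Menezes–Quick–Roney-Dougal, *Israel J. Math.* 198 (2013): two random elements generate a given non-abelian finite simple group with probability at least $53/90$.
* **(Q4)** Steinberg; see Carter, *Finite Groups of Lie Type*, §3.7. Let $\mathbf G$ be a simple, simply connected algebraic group of rank $r$, with Frobenius map $F$ over $\mathbb F_q$. Semisimple elements of $\mathbf G^F$ that are conjugate in $\mathbf G$ are conjugate in $\mathbf G^F$, and $\mathbf G^F$ has exactly $q^r$ semisimple classes.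
* **(Q5)** The P. Hall–Petrescu formula (Huppert, *Endliche Gruppen I*, III.9.4): for $x_1,\dots,x_n$ in a group and $m\ge1$ there are $c_j\in\gamma_j(\langle x_1,\dots,x_n\rangle)$ with $x_1^m\cdots x_n^m=(x_1\cdots x_n)^mc_2^{\binom m2}c_3^{\binom m3}\cdots c_m^{\binom mm}$.
* **(Q6)** The structure of $\mathrm{Aut}(H)$ for $H$ of Lie type: Gorenstein–Lyons–Solomon, *The Classification of the Finite Simple Groups, No. 3*, Thm 2.5.12. For some small groups, orders, outer automorphism groups and element orders are taken from the ATLAS.

Recall that every $H$ in $(\mathcal L)$ except ${}^2F_4(2)'$ is $\mathbf G^F/Z(\mathbf G^F)$ with $\mathbf G$ simple and simply connected in some characteristic $p_0$; that an element of finite order is semisimple exactly when its order is prime to $p_0$, and unipotent exactly when its order is a power of $p_0$; and that $|Z(\mathbf G^F)|$ is prime to $p_0$. As an example of (Q4), take $\mathbf G=SL_n$ with $F$ raising matrix entries to the $q$-th power, so that $\mathbf G^F=SL_n(q)$. A semisimple class of $SL_n$ is given by its characteristic polynomial, monic of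 degree $n$ with prescribed constant term. The $F$-stable ones have coefficients in $\mathbb F_q$, and there are $q^{n-1}=q^r$ of them.

Write $\pi$ for the number of primes dividing $|H|$; by Burnside $\pi\ge3$. Since $\mathrm{Aut}(H)$ acts freely on triples and there are at least $\frac{53}{90}|H|^2$ generating pairs by (Q3),
$$N\ge\tfrac{53}{90}\,|H|/|\mathrm{Out}(H)|.\tag{1}$$

## 5. The square $H^2$

Let $H$ be in $(\mathcal L)$, and let $(T,T')$ be a Beauville structure on $H$, which exists by the case $k=1$. Put $T=(a,b,c)$.

**Step (a): inequivalent structures suffice.** If $T\not\sim T'$, the $2$-lists $(T,T')$ and $(T',T)$ satisfy $\Sigma(T)\cap\Sigma(T')=1$ in both coordinates, and Lemma 4 applies. So *if some Beauville structure of $H$ consists of inequivalent triples, $H^2$ is a Beauville group.*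

**Step (b): use rotation if it moves $T$.** Let $T\sim T'$ and $T\not\sim\rho T$. As $\rho$ commutes with automorphisms, $T'\not\sim\rho T'$. The $2$-lists $(T,\rho T)$ and $(T',\rho T')$ have $\Sigma(T)\cap\Sigma(T')=1$ in both coordinates, because $\Sigma$ is unchanged by $\rho$.

**Step (c): the remaining case is very rigid.** Now let $T\sim T'\sim\rho T$. Then $T$ has type $(l,l,l)$, with $l>3$ by hyperbolicity. Suppose some triple $X\not\sim T$ has all orders dividing $l$. Then $X\not\sim T'$ too, so $(T,X)$ and $(T',X)$ are $2$-lists. In either list, coordinate $1$ has order $l$ in every position and coordinate $2$ has order dividing $l$, so every support contains coordinate $1$. A conflict would give conjugate subgroups of prime order in $\Sigma(T)$ and $\Sigma(T')$, which is impossible. So $H^2$ is a Beauville group in this case. Hence we may assume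

$$\text{every triple all of whose orders divide } l \text{ is } \sim T.\tag{2}$$

**Step (d): $l$ is a power of a prime $p$.** The purpose is to find a structure to which (a) applies. As $\pi\ge3$, choose an odd prime $r\ne p$ dividing $|H|$, an element $v$ of order $r$, and by (Q1) an element $w$ with $\langle v,w\rangle=H$. Put $y_i=wv^i$ and $X_i=(y_i,v,y_{i+1}^{-1})$ for $i\in\mathbb Z$. Since $wv^i\cdot v\cdot(wv^{i+1})^{-1}=1$, and $v$ and $y_i$ generate $H$, these are triples. They are not equivalent to $T$ or $T'$, as $r\nmid l$.

If $\Sigma(X_i)$ meets $\Sigma(T)$ or $\Sigma(T')$ trivially for some $i$, step (a) finishes, by applying it to $(T,X_i)$ or $(T',X_i)$. Suppose this never happens. Say that $y_i$ is of kind $\tau$ (respectively $\tau'$) if $p\mid o(y_i)$ and the subgroup of order $p$ of $\langle y_i\rangle$ lies in $\Sigma(T)$ (respectively $\Sigma(T')$). No $y_i$ has both kinds, because $\Sigma(T)\cap\Sigma(T')=1$. Elements of $\Sigma(T)\cup\Sigma(T')$ are $p$-elements, and $v$ has order $r\neq p$. So an element of prime order in $\Sigma(X_i)\cap\Sigma(T)$ has order $p$ and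 is conjugate to a power of $y_i$ or of $y_{i+1}$. Thus at least one of $y_i,y_{i+1}$ has kind $\tau$, and likewise at least one has kind $\tau'$. Therefore one has kind $\tau$ and the other has kind $\tau'$: the kinds alternate with $i$. But $y_{i+r}=y_i$ with $r$ odd, a contradiction.

**Step (e): the rotation of $T$ is an inner automorphism.** As $\rho T\sim T$, there is $\beta\in\mathrm{Aut}(H)$ with $a^\beta=b$, $b^\beta=c$, $c^\beta=a$. Suppose $\beta$ is conjugation by $h\in H$. Then $h^3$ centralizes $a,b,c$, so $h^3=1$, and $h\ne1$ as $a\ne b$. Put $g=ah^{-1}$. From $h^{-1}a=a^hh^{-1}$ we get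
$$g^3=ah^{-1}ah^{-1}ah^{-1}=a\,a^h\,a^{h^2}\,h^{-3}=abc=1.$$
Also $g\ne1$, since otherwise $a=h$ and $b=a^h=a$. So $W=(g,h,a^{-1})$ has product $ah^{-1}ha^{-1}=1$ and type $(3,3,l)$. It generates $H$, since $\langle a,h\rangle$ contains $a$ and $b=a^h$. As $l\ne3$, $W\not\sim T,T'$.

If $3\mid l$, all orders of $W$ divide $l$, contradicting (2). If $3\nmid l$, then $\Sigma(W)$ consists of elements of order dividing $3$ and of conjugates of powers of $a$. The former meet $\Sigma(T')$ trivially because elements of $\Sigma(T')$ have order dividing $l$, and the latter because $\Sigma(T)\cap\Sigma(T')=1$. So $(W,T')$ is a Beauville structure with inequivalent triples, and (a) applies.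

**Step (f): otherwise $\mathrm{Out}(H)$ contains a copy of $S_3$.** Assume now that $\beta$ is outer and that $l$ is not a prime power. The triple $(b,\,b^{-1}ab,\,c)$ has product $abc=1$, generates $H$, and has type $(l,l,l)$, so by (2) it is $\sim T$. Hence there is $\delta\in\mathrm{Aut}(H)$ with $a^\delta=b$, $b^\delta=b^{-1}ab$, $c^\delta=c$. We compute three relations.

* $\beta^3=1$, as $\beta^3$ fixes $a,b,c$.
* $a^{\delta^2}=b^{-1}ab=a^{ab}$, and $b^{\delta^2}=(b^{-1}ab)^{-1}b\,(b^{-1}ab)=b^{-1}a^{-1}bab=b^{ab}$. So $\delta^2$ is inner.
* Let $\mu=\beta\delta$, first $\beta$ and then $\delta$. Then $a^\mu=b^\delta=b^{-1}ab$ and $b^\mu=c^\delta=c$. With $c=b^{-1}a^{-1}$, so $bc=a^{-1}$, we get $a^{\mu^2}=c^{-1}(b^{-1}ab)c=(bc)^{-1}a(bc)=a$. Moreover $b^{\mu^2}=c^\mu=\bigl((ab)^{-1}\bigr)^\mu=(b^{-1}ab\cdot c)^{-1}=(b^{-1}a\,a^{-1})^{-1}=b$. So $\mu^2=1$.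

Therefore $S=\langle\bar\beta,\bar\delta\rangle\le\mathrm{Out}(H)$ satisfies $\bar\beta^3=\bar\delta^2=(\bar\beta\bar\delta)^2=1$ and is a quotient of $S_3$ in which $\bar\beta\ne1$. A proper quotient of $S_3$ kills the elements of order $3$, so $S\cong S_3$, and $\bar\beta\in[S,S]$ has order $3$.

**Step (g): set-up for a contradiction.** Since $\mathrm{Out}({}^2F_4(2)')$ has order $2$, $H\ne{}^2F_4(2)'$. So $H=\mathbf G^F/Z(\mathbf G^F)$ with $\mathbf G$ simply connected in characteristic $p_0$. As $l$ is not a prime power, choose a prime $p\mid l$ with $p\ne p_0$. Let $\mathcal K$ be the set of $H$-classes of the subgroups of order $p$ of $\langle a\rangle,\langle b\rangle,\langle c\rangle$. $\mathrm{Out}(H)$ acts on the $H$-classes of subgroups of order $p$. Write $T'=T^\alpha$ with $\alpha\in\mathrm{Aut}(H)$. Since $\Sigma(T)\cap\Sigma(T')=1$,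
$$\mathcal K\cap\mathcal K^\alpha=\emptyset\ne\mathcal K.\tag{3}$$
Both $\beta$ and $\delta$ permute the $H$-classes of $\langle a\rangle,\langle b\rangle,\langle c\rangle$, so $\mathcal K$ is $S$-invariant. Let $D\trianglelefteq\mathrm{Out}(H)$ be the group of diagonal outer automorphisms.

**Step (h): many automorphisms fix every class.** *Claim: if $F$ is not of Suzuki–Ree type, inner-diagonal and field automorphisms fix every $H$-class of subgroups of order $p$; so do graph automorphisms (of untwisted groups) in types $A_n$ $(n\ge2)$ and $E_6$.*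

Let $x\in H$ have order $p$, and let $\hat x\in\mathbf G^F$ be a lift. Its order divides $p\,|Z(\mathbf G^F)|$, which is prime to $p_0$, so $\hat x$ is semisimple.

* Inner-diagonal automorphisms are induced by conjugation by elements of $\mathbf G$. So the image of $\hat x$ is $\mathbf G$-conjugate to $\hat x$, hence $\mathbf G^F$-conjugate by (Q4).
* Let $\varphi$ be the standard $p_0$-Frobenius map, which commutes with $F$ and acts as $t\mapsto t^{p_0}$ on a maximal torus $\mathbf T_0$. The element $\hat x$ is $\mathbf G$-conjugate to some $t\in\mathbf T_0$. So $\varphi(\hat x)$ is $\mathbf G$-conjugate to $t^{p_0}$, hence to $\hat x^{p_0}$, and by (Q4) this conjugacy holds in $\mathbf G^F$. So $\langle x\rangle^\varphi$ is $H$-conjugate to $\langle x^{p_0}\rangle=\langle x\rangle$.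
* In types $A_n$ $(n\ge2)$ and $E_6$ the non-trivial symmetry of the Dynkin diagram is $-w_0$, where $w_0$ is the longest element of the Weyl group. So the graph automorphism $\gamma$ acts on $\mathbf T_0$ as $t\mapsto w_0(t)^{-1}$, and $w_0(t)$ is $\mathbf G$-conjugate to $t$. Thus $\gamma(\hat x)$ is $\mathbf G$-conjugate to $\hat x^{-1}$, and this holds in $\mathbf G^F$ by (Q4).

**Step (i): the contradiction.** By (Q6), $\mathrm{Out}(H)/D$ is abelian unless $H=D_4(q)=P\Omega_8^+(q)$, when it is $\Phi\times\Gamma$ with $\Phi$ cyclic (field automorphisms) and $\Gamma\cong S_3$ (graph automorphisms).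

Suppose $\mathrm{Out}(H)/D$ is abelian. Then $\bar\beta\in[S,S]\le D$, so $3$ divides $|D|$. This happens only in types $A_n$ $(n\ge3)$, ${}^2A_n$, $E_6$ and ${}^2E_6$; in the other types in $(\mathcal L)$, $D$ is a $2$-group or trivial. In these types $\mathrm{Aut}(H)$ is generated by inner-diagonal automorphisms, $\varphi$ and, in the untwisted case, $\gamma$. By (h) all of them fix every class of subgroups of order $p$, so $\mathcal K^\alpha=\mathcal K$, contradicting (3).

Suppose $H=D_4(q)$. Here $D$ is a $2$-group, and $S\cap D$ is a normal $2$-subgroup of $S\cong S_3$, hence trivial; so $S$ embeds in $\Phi\times\Gamma$. The kernel of the projection of $S$ to $\Gamma$ lies in $\Phi$, which is central, so it is central in $S$ and therefore trivial. Thus $S$ maps onto $\Gamma$. Write $D\Phi$ for the full preimage of $\Phi$ in $\mathrm{Out}(H)$; then $\mathrm{Out}(H)=S\cdot D\Phi$. By (h) $D\Phi$ fixes every class of subgroups of order $p$, and $S$ fixes $\mathcal K$. So $\mathcal K^\alpha=\mathcal K$, contradicting (3).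

Hence $H^2$ is a Beauville group for every $H$ in $(\mathcal L)$.

## 6. Three ways of separating supports, for $k\ge3$

By (Q2) fix a triple $U=(s,t,z)$ of $H$ with $o(s)=2$ and $o(t)$ an odd prime. If two of $U,\rho U,\rho^2U$ were equivalent, then $U\sim\rho U$, so $o(s)=o(t)$, which is false. So these three are pairwise inequivalent. They are $(s,t,z)$, $(t,z,s)$, $(z,s,t)$, and each position contains an $s$ and a $t$. For any prime $p$ at least one of $o(s),o(t)$ is prime to $p$, and the corresponding coordinate is not in $S_p(x)$. Hence
$$\text{in any } k\text{-list containing } U,\rho U,\rho^2U, \text{ every support } S_p(x) \text{ is a proper non-empty subset.}\tag{4}$$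

Let $\omega$ be the number of orders of non-trivial elements of $H$, and let $B$ be the maximal number of inequivalent triples of a common type. There are at most $\omega^3$ types, so $B\ge N/\omega^3$. By Cauchy's theorem $\omega\ge\pi\ge3$.

**Lemma 5 (one list of a single type).** If $3\le k\le B$, then $H^k$ has two $k$-lists with $\Sigma_1\cap\Sigma_2=1$.

**Proof.** List 1: $U,\rho U,\rho^2U$ and any $k-3$ further classes. List 2: $k$ inequivalent triples of one type. In list 2 every support is $\{1,\dots,k\}$; in list 1 none is, by (4). Use Lemma 4. $\square$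

This is the scheme used for $A_5^2$, and it works exactly while a single type supplies enough classes. It does not reach $k=N$, because $U$ and $\rho U$ have different types and so $B<N$. When both lists must contain nearly all classes, what can still be chosen is the order of the coordinates.

**Lemma 6 (permuting the coordinates).** If $9\pi<k\le N$, then $H^k$ has two $k$-lists with $\Sigma_1\cap\Sigma_2=1$.

**Proof.** List 1: any $k$-list containing $U,\rho U,\rho^2U$. List 2: list 1 with its coordinates permuted by $\sigma\in S_k$, so that the supports of list 2 are the sets $\sigma S_p(y)$. Fix $p,x,y$. If $|S_p(x)|=|S_p(y)|=m$, exactly $m!(k-m)!$ permutations satisfy $\sigma S_p(y)=S_p(x)$; otherwise none does. By (4) $1\le m\le k-1$, so the number is at most $(k-1)!$. There are at most $9\pi$ choices of $(p,x,y)$, and $9\pi(k-1)!<k!$. So some $\sigma$ avoids all coincidences, and Lemma 4 applies. $\square$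

The count stops at $k=9\pi$. A support may be a single coordinate, in which case a random $\sigma$ produces a given coincidence with probability $1/k$, and up to $9\pi$ coincidences must be avoided. If $B<k\le9\pi$ we need lists whose supports can be controlled. Group the coordinates in blocks of three carrying $B_i,\rho B_i,\rho^2B_i$, so that in each position a block shows all three entries of $B_i$, and shift the blocks by one between the lists. There remains the freedom of rotating each block, with $3$ choices per block; this number of choices is exponential in $k$, while there are only about $3\pi$ ways to fail.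

Put $n_0=3+\lfloor\log_3\pi\rfloor$. Then $n_0\ge4$ and $3^{n_0-2}>\pi$. Call a class *free* if it is not fixed by $\rho$; since $\rho^3=1$, its $\rho$-orbit then consists of three classes. For example, a class whose type does not have three equal orders is free; in particular the class of $U$ is free.

**Lemma 7 (rotating blocks).** Suppose $3n_0\le k\le9\pi$, at least $N/2$ classes are free, and $N>10\,\omega^3$. Then $H^k$ has two $k$-lists with $\Sigma_1\cap\Sigma_2=1$.

**Proof.** *Choosing the orbits.* There are at least $N/6$ free $\rho$-orbits. Let $O_U$ be the orbit of $U$. The number of types up to cyclic rotation is at most $(\omega^3+2\omega)/3$, the number of orbits of $\mathbb Z/3$ rotating triples from an $\omega$-element set. Since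
$$N/6-1>\tfrac{10}{6}\omega^3-1>(\omega^3+2\omega)/3$$
(the last step says $\frac43\omega^3>\frac23\omega+1$, true for $\omega\ge3$), there are two distinct free orbits $O_1,O_2\ne O_U$ of the same cyclic type.

Write $k=3n+e$ with $0\le e\le2$; then $n_0\le n\le3\pi$. As $\omega^3\ge9\pi$, we have $N/6\ge\frac{10}6\omega^3\ge15\pi\ge3\pi+1\ge n+1$. So we can choose $B_0=U$, $B_1\in O_1$, $B_2,\dots,B_{n-1}$ in distinct free orbits different from $O_U,O_1,O_2$, and $Y\in O_2$ (meaning triples whose classes lie in these orbits). We remain free to replace each $B_i$ with $i\ge1$ by $\rho^{\ell_i}B_i$.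

*The two lists.* Number positions by $\mathbb Z/3$ and write $B_i=(b_{i0},b_{i1},b_{i2})$, second index in $\mathbb Z/3$. The coordinates are the block coordinates $(i,j)\in\mathbb Z/n\times\mathbb Z/3$ and $E_1,\dots,E_e$.

* List 1 has $\rho^jB_i$ at $(i,j)$ and $\rho^{u-1}Y$ at $E_u$.
* List 2 has $\rho^jB_{i+1}$ at $(i,j)$ and $\rho^{u-1}Y$ at $E_u$.

Each consists of $k$ pairwise inequivalent triples, since the orbits are free and distinct.

*The supports.* Let $p$ be a prime dividing some order that occurs, and let $p^\lambda$ be the maximal $p$-part of the $o(b_{it})$. It is also at least the $p$-part of the order of every entry of $Y$, because $Y$ has the cyclic type of $B_1$; in particular $\lambda\ge1$. Put $S_i=\{t:o(b_{it})_p=p^\lambda\}\subseteq\mathbb Z/3$; some $S_i$ is non-empty. The triple $\rho^jB_i$ has entry $b_{i,x+j}$ in position $x$. As $j$ runs over all of $\mathbb Z/3$, every position of either list shows all the $b_{it}$, so the maximal $p$-part in every position of either list is $p^\lambda$. Hence the supports at positions $x$ of list 1 and $y$ of list 2 meet the block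 coordinates exactly in
$$\{(i,j):x+j\in S_i\}\quad\text{and}\quad\{(i,j):y+j\in S_{i+1}\}.$$

*When they coincide.* If the two supports coincide, then $S_i-x=S_{i+1}-y$ for all $i$. With $d=y-x$ this reads $S_{i+1}=S_i+d$, so
$$S_i=S_0+id\qquad(0\le i\le n-1).\tag{5}$$
All $S_i$ have the same size, so $S_0\ne\emptyset$. Also $S_0\ne\mathbb Z/3$, because $B_0=U$ contains entries $s,t$ of coprime orders. So $S_0+id$ is a proper non-empty subset of $\mathbb Z/3$ and has trivial stabilizer under translation.

*Choosing the rotations.* Start from fixed $B_i$. Replacing $B_i$ by $\rho^{\ell_i}B_i$ changes $S_i$ to $S_i-\ell_i$ and changes neither $\lambda$ nor $S_0$. For given $(p,d)$, condition (5) becomes $S_i-\ell_i=S_0+id$ for $1\le i\le n-1$. By triviality of the stabilizers, at most one vector $(\ell_1,\dots,\ell_{n-1})\in(\mathbb Z/3)^{n-1}$ satisfies it. There are at most $3\pi$ pairs $(p,d)$, and $3\pi<3^{n_0-1}\le3^{n-1}$. For a vector that is bad for no pair, supports in lists 1 and 2 never coincide, and Lemma 4 gives $\Sigma_1\cap\Sigma_2=1$. $\square$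

Put $\Theta=3n_0-2=7+3\lfloor\log_3\pi\rfloor$. Thus $\Theta=10$ if $\pi\le8$, and always $\Theta\ge10$.

**Proposition 8.** If $N>\Theta\,\omega^3$, then $H^k$ is a Beauville group for $3\le k\le N$.

**Proof.** We have $B\ge N/\omega^3>3n_0-2$, so $B\ge3n_0-1$. Lemma 5 covers $k\le3n_0-1$, and Lemma 6 covers $k>9\pi$. Let $3n_0\le k\le9\pi$. As $\Theta\ge10$, $N>10\omega^3$. If at least half of the classes are free, use Lemma 7. Otherwise more than $N/2$ classes are fixed by $\rho$, so have types $(m,m,m)$, of which there are at most $\omega$. Hence $B\ge N/(2\omega)>5\omega^2\ge5\pi^2\ge9\pi$, and Lemma 5 applies. $\square$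

## 7. Counting element orders in groups of Lie type

It remains to verify, for every $H$ in $(\mathcal L)$,
$$R:=N/\omega^3>\Theta.\tag{6}$$
Let $H=\mathbf G^F/Z$, $Z=Z(\mathbf G^F)$, with $F$ not of Suzuki–Ree type. From now on $p$ is the characteristic, $q=p^f$ is the field parameter, $r$ is the rank and $h$ the Coxeter number of $\mathbf G$, and $d=|Z|$. Then $|\mathrm{Out}(H)|=d\phi$, with $\phi$ the order of the group of field and graph automorphisms. Recall that $h-1$ is the height of the highest root and that $\dim\mathbf G=r(h+1)$.

**Lemma 9 (unipotent orders).** If $p^m\ge h$, every unipotent $u\in\mathbf G$ satisfies $u^{p^m}=1$.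

For $\mathbf G=SL_n$ this is easy: $h=n$, $(u-1)^n=0$, and $u^{p^m}=1+(u-1)^{p^m}=1$ when $p^m\ge n$. The general proof replaces powers of $u-1$ by root heights.

**Proof.** We may take $u$ in a maximal unipotent group $\mathbf U=\prod_{\alpha>0}\mathbf U_\alpha$. Let $\mathbf U_i$ be the product of the root subgroups for roots of height at least $i$. By the commutator formula $[\mathbf U_i,\mathbf U_j]\le\mathbf U_{i+j}$, so $\gamma_j(\mathbf U_i)\le\mathbf U_{ij}$; and $\mathbf U_i=1$ for $i\ge h$.

We show that $v^p\in\mathbf U_{pi}$ for $v\in\mathbf U_i$, by descending induction on $i$. This is clear for $i\ge h$. Let $i<h$ and write $v=x_1\cdots x_n$ with each $x_\nu$ in a root subgroup contained in $\mathbf U_i$; then $x_\nu^p=1$. By (Q5) with $m=p$,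
$$1=v^p\,c_2^{\binom p2}\cdots c_p^{\binom pp},\qquad c_j\in\gamma_j(\mathbf U_i)\le\mathbf U_{ij}.$$
For $2\le j<p$ we have $p\mid\binom pj$, and $ij>i$, so by induction $c_j^{p}\in\mathbf U_{pij}\le\mathbf U_{pi}$, whence $c_j^{\binom pj}\in\mathbf U_{pi}$. Also $c_p\in\mathbf U_{pi}$. So $v^p\in\mathbf U_{pi}$. Iterating from $u\in\mathbf U_1$, we get $u^{p^m}\in\mathbf U_{p^m}=1$. $\square$

**Bounding $\omega$.** By Lemma 9 unipotent elements have at most
$$c:=1+\lceil\log_ph\rceil$$
different orders. An element of $H$ is the image of a product $su$ of commuting elements of $\mathbf G^F$, $s$ semisimple and $u$ unipotent (Jordan decomposition). As $p\nmid|Z|$, the image of $u$ still has order $o(u)$, so the image of $su$ has order $o(\bar s)\,o(u)$. The number $o(\bar s)$ depends only on the $\mathbf G^F$-class of $s$, so by (Q4) it takes at most $q^r$ values. Discarding the order $1$, we get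
$$\omega\le c\,q^r-1.\tag{7}$$

**Bounding the group order.** Write $|\mathbf G^F|=\varepsilon q^{r(h+1)}$. We claim
$$0.574\le\varepsilon<1.\tag{8}$$
In the untwisted case $\varepsilon=\prod_i(1-q^{-d_i})$, where $d_1,\dots,d_r$ are the degrees of the Weyl group.

* Untwisted types other than $D_n$: the degrees are distinct and at least $2$, so $\varepsilon\ge\prod_{i\ge2}(1-2^{-i})\ge\frac34\cdot\frac78\cdot\bigl(1-\sum_{i\ge4}2^{-i}\bigr)=\frac34\cdot\frac78\cdot\frac78>0.574$. Clearly $\varepsilon<1$.
* $D_n$, $n\ge4$, with degrees $2,4,\dots,2n-2,n$: $\varepsilon=(1-q^{-n})\prod_{i=1}^{n-1}(1-q^{-2i})\ge\frac{15}{16}\cdot\frac34\bigl(1-\sum_{i\ge2}4^{-i}\bigr)=\frac{15}{16}\cdot\frac34\cdot\frac{11}{12}>0.64$, and $\varepsilon<1$.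
* ${}^2A_n,{}^2D_n,{}^2E_6$: the factors $1-q^{-m}$ occur for distinct even $m$, and the other factors are $1+q^{-m}$ with $m$ odd, $m\ge3$ (${}^2A_n$), $m=n$ (${}^2D_n$), $m=5,9$ (${}^2E_6$). So $\varepsilon\ge\prod_{i\ge1}(1-4^{-i})\ge\frac34\cdot\frac{11}{12}=0.6875$. For $\varepsilon<1$, pair each factor $1+q^{-m}$ with a different factor $1-q^{-m'}$, $m'<m$; take $m'=m-1$, respectively $m'=2$, respectively $m'=2,6$. Then $(1+q^{-m})(1-q^{-m'})<1+q^{-m}-q^{-m'}<1$.
* ${}^3D_4$: $\varepsilon=(1-q^{-2})(1-q^{-6})(1+q^{-4}+q^{-8})$. It exceeds $\frac34\cdot\frac{63}{64}>0.73$, and it is less than $1$ because $q^{-4}+q^{-8}<q^{-2}$.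

**The bound for $R$.** We have $|H|=\varepsilon q^{r(h+1)}/d$, $|\mathrm{Out}(H)|=d\phi$ and $\omega^3<c^3q^{3r}$. With (1), and since $\frac{53}{90}\cdot0.574>0.33$,
$$R\ge\frac{53}{90}\cdot\frac{\varepsilon\,q^{r(h-2)}}{d^2\phi c^3}\ge\frac{0.33\,q^{r(h-2)}}{d^2\phi c^3}.\tag{9}$$

**The bound for $\Theta$.** A product of $\pi$ distinct primes is at least $2^\pi$, so $\pi\le\log_2|H|<\Lambda:=r(h+1)\log_2q$. Here $\Lambda\ge9$ always. If $\Lambda\ge27$, then $\Theta\le7+3\log_3\Lambda\le7+\Lambda/3$ (equality of the last two at $\Lambda=27$, and the right side grows faster). If $9\le\Lambda<27$, then $\pi<27$, so $\Theta\le13\le10+\Lambda/3$. In all cases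
$$\Theta\le10+\Lambda/3.\tag{10}$$
We also use $f\le q/2$, which follows from $q\ge2^f\ge2f$.

**Monotonicity.** Suppose that for all $q\ge q_0$ under consideration $R\ge Cq^e$ with constants $C$ and $e\ge3$, where $q_0\ge2$. Then it suffices to check $Cq_0^e>10+\Lambda/3$ at $q_0$. Indeed, for $q=q_0e^\theta$, $\theta\ge0$, where here $e^\theta$ is the exponential function, the left side grows by the factor $\exp(e\theta)\ge1+3\theta$. The right side grows by at most the factor $\log q/\log q_0=1+\theta/\ln q_0\le1+1.45\,\theta$.

## 8. The inequality $N>\Theta\omega^3$, family by family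

In each item, "exponent" means $r(h-2)$. When $\pi\le8$ is recorded, $\Theta=10$ is what has to be beaten; otherwise (10) is used.

**Family 1: $PSp_4(q)$.** Here $r=2$, $h=4$, the exponent is $4$, $\Lambda=10\log_2q$. For $p=2$: $d=1$, $\phi=2f$, $c=3$. For $p=3$: $d=2$, $\phi=f$, $c=3$. For $p\ge5$: $d=2$, $\phi=f$, $c=2$. So $d^2\phi c^3=54f,\ 108f,\ 32f$ respectively.

- $q=3$ (ATLAS): $|H|=25920$, $|\mathrm{Out}|=2$, orders $2,3,4,5,6,9,12$, so $\omega=7$. $N\ge\frac{53}{90}\cdot12960=7632>3430=10\omega^3$; $\pi=3$.
- $q=4$ (ATLAS): $|H|=979200$, $|\mathrm{Out}|=4$, orders $2,3,4,5,6,10,15,17$, so $\omega=8$. $N\ge\frac{53}{90}\cdot244800=144160>5120=10\omega^3$; $\pi=4$.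
- $q=5$: by (7) $\omega\le2\cdot25-1=49$. $|H|=4680000$, $|\mathrm{Out}|=2$, so $N\ge\frac{53}{90}\cdot2340000=1378000>1176490=10\cdot49^3$; $\pi=4$ (primes $2,3,5,13$).
- For $q=7,8,9$ use (9) with the exact $\varepsilon=(1-q^{-2})(1-q^{-4})$. $q=7$: $R\ge43$, primes $2,3,5,7$. $q=8$: $d^2\phi c^3=162$, $R\ge14.6$, primes $2,3,5,7,13$. $q=9$: $d^2\phi c^3=216$, $R\ge17.6$, primes $2,3,5,41$.
- $q\ge11$: $\varepsilon>0.99$, so $\frac{53}{90}\varepsilon>0.583-0.001$. If $p\ge5$, $32f\le16q$ and $R\ge0.036q^3$; at $q_0=11$ this is at least $47$, against $10+\Lambda/3<21.6$. If $p=2$, $q\ge16$, $54f\le27q$ and $R\ge0.021q^3$; at $16$ this is at least $86$, against less than $24$. If $p=3$, $q\ge27$, $108f\le54q$ and $R\ge0.0107q^3$; at $27$ this is at least $210$, against less than $26$.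

**Family 2: $L_4(q),U_4(q)$.** Here $r=3$, $h=4$, the exponent is $6$, $\Lambda=15\log_2q$, $\phi=2f$, $d\le4$; $c=3$ for $p\le3$ and $c=2$ for $p\ge5$. $L_4(2)$ is excluded, and $U_4(2)\cong PSp_4(3)$ was done in Family 1.

- $L_4(3)$ (ATLAS: $|H|=6065280$, element orders at most $20$, $|\mathrm{Out}|=4$): $\omega\le19$, $N\ge892944>68590=10\cdot19^3$, $\pi=4$.
- $U_4(3)$ (ATLAS: $|H|=3265920$, element orders at most $12$, $|\mathrm{Out}|=8$): $\omega\le11$, $N\ge240408>13310=10\cdot11^3$, $\pi=4$.
- $q=4$: $d=1$, $f=2$, $d^2\phi c^3=108$. For $L_4(4)$, $\varepsilon=\frac{15}{16}\cdot\frac{63}{64}\cdot\frac{255}{256}>0.91$; for $U_4(4)$ the middle factor is $\frac{65}{64}$, and $\varepsilon$ is larger. So $R\ge\frac{53}{90}\cdot0.91\cdot\frac{4096}{108}\ge20$; $\pi=5$ (primes $2,3,5,7,17$, respectively $2,3,5,13,17$).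
- $q=5$: $d=4$, respectively $2$, so $d^2\phi c^3=256$, respectively $64$, and $R\ge20$, respectively $80$; $\pi=5$ (primes $2,3,5,13,31$, respectively $2,3,5,7,13$).
- $q\ge7$, $p\ge5$: $d^2\phi c^3\le256f\le128q$, so $R\ge0.33q^5/128\ge0.0025q^5$; at $7$ at least $42$, against less than $24.1$.
- $q\ge8$, $p=2$: $d=1$, $d^2\phi c^3=54f\le27q$, so $R\ge0.33q^5/27\ge0.012q^5$; at $8$ at least $390$, against $25$.
- $q\ge9$, $p=3$: $d^2\phi c^3\le864f\le432q$, so $R\ge0.33q^5/432\ge0.00076q^5$; at $9$ at least $44$, against less than $26$.

**Family 3: $PSp_6(q),\Omega_7(q)$.** Here $r=3$, $h=6$, the exponent is $12$, $d\le2$, $\phi=f$, $c\le4$, $\Lambda=21\log_2q$. For $q=2$: $d=\phi=1$ and $R\ge0.33\cdot4096/64>21$; $\pi=4$. For $q\ge3$: $d^2\phi c^3\le256f\le128q$, so $R\ge0.33q^{11}/128$; at $3$ at least $450$, against less than $21.2$.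

**Family 4: $G_2(q)$.** Here $r=2$, $h=6$, the exponent is $8$, $d=1$, $\phi\le2f$, $\Lambda=14\log_2q$. For $q=3$: $c=3$ and $R\ge0.33\cdot6561/54\ge40$; $\pi=4$. For $q\ge4$: $c\le4$, $\phi c^3\le128f\le64q$, so $R\ge0.33q^7/64$; at $4$ at least $84$, against less than $20$.

**Family 5: $L_5(q),U_5(q)$.** Here $r=4$, $h=5$, the exponent is $12$, $d\le5$, $\phi=2f$, $c\le4$, $\Lambda=24\log_2q$. For $q=2$: $d=1$ and $d^2\phi c^3=128$. For $L_5(2)$, $\varepsilon=\frac34\cdot\frac78\cdot\frac{15}{16}\cdot\frac{31}{32}>0.595$, so $R\ge\frac{53}{90}\cdot0.595\cdot32\ge11.2$; $\pi=5$. For $U_5(2)$, $\varepsilon\ge0.6875$, so $R\ge12.9$; $\pi=4$. For $q\ge3$: $d^2\phi c^3\le3200f\le1600q$, so $R\ge0.33q^{11}/1600$; at $3$ at least $36$, against less than $22.7$.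

**Family 6: $L_n(q),U_n(q)$, $n\ge6$.** Here $r=n-1$, $h=n$, the exponent is $(n-1)(n-2)$, $d\le n$, $\phi=2f\le q$, $\Lambda=(n^2-1)\log_2q$.

For $n=6$: $c\le4$, $d^2\phi c^3\le2304q$, so $R\ge0.33q^{19}/2304$; at $q=2$ this is at least $75$, against at most $21.7$.

For $n\ge7$: $c\le2+\log_2n\le n-2$, so $d^2\phi c^3\le n^2(n-2)^3q\le n^5q$. Also $\Theta\le10+\frac{n^2-1}3\log_2q\le n^2\log_2q$, because $10\le\frac{2n^2+1}3$. As $(n-1)(n-2)-1=n^2-3n+1$, it suffices that $0.33\,q^{n^2-3n+1}>n^7\log_2q$. Since $q>\log_2q$, this follows from $0.33\,q^{n^2-3n}\ge n^7$. For $n=7$, $q=2$: $0.33\cdot2^{28}>8\cdot10^7>7^7$. Raising $n$ by $1$ multiplies the left side by at least $2^{2n-2}\ge2^{12}$ and the right side by at most $(8/7)^7<3$. Raising $q$ only increases the left side.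

**Family 7: $PSp_{2n}(q),\Omega_{2n+1}(q)$, $n\ge4$.** Here $r=n$, $h=2n$, the exponent is $2n(n-1)$, $d\le2$, $\phi=f\le q/2$, $c\le1+\lceil\log_2 2n\rceil\le3+\log_2n\le n+1$, $\Lambda=n(2n+1)\log_2q$. So
$$R\ge\frac{0.33\,q^{2n(n-1)-1}}{2(n+1)^3},\qquad\Theta\le10+\tfrac{n(2n+1)}3\log_2q\le10+n^2q,$$
and it suffices that $0.33\,q^{2n(n-1)-1}>2(n+1)^3(10+n^2q)$. For $n=4$, $q=2$: $0.33\cdot2^{23}>2.7\cdot10^6>10500=250\cdot42$. Raising $n$ by $1$ multiplies the left side by $q^{4n}\ge2^{16}$ and the right side by at most $(6/5)^3(5/4)^2<3$. Raising $q$ to $q'$ multiplies the right side by at most $q'/q$ and the left side by a higher power of $q'/q$.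

**Family 8: $P\Omega^\pm_{2n}(q)$, $n\ge4$, and ${}^3D_4(q)$ (with $n=4$).** Here $r=n$, $h=2n-2$, the exponent is $2n(n-2)$, $d\le4$, with $d=1$ for $q$ even, $\phi\le6f$, $c\le1+\lceil\log_2(2n-2)\rceil\le n$, $\Lambda=n(2n-1)\log_2q$.

For $q=2$: $R\ge0.33\cdot2^{2n(n-2)}/(6n^3)$; for $n=4$ this is at least $56$, against less than $19.4$. For $q\ge3$: $d^2\phi c^3\le96fn^3\le48qn^3$, so $R\ge0.33q^{2n(n-2)-1}/(48n^3)$; for $n=4$, $q=3$ this is at least $1500$, against less than $25$. Raising $n$ by $1$ multiplies these bounds for $R$ by at least $q^{4n-2}(4/5)^3\ge2^{14}/2$. It multiplies $10+\Lambda/3$ by less than $2$, because $\frac{(n+1)(2n+1)}{n(2n-1)}\le\frac{45}{28}$. So the comparison holds for all $n$ at $q=2$ and at $q=3$, and monotonicity in $q$ from $q_0=3$ (for each $n$, with exponent at least $15$) gives the rest.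

**Family 9: $F_4,E_6,{}^2E_6,E_7,E_8$.** The exponents are $40,60,60,112,224$, all at least $40$. Moreover $d\le3$, $\phi\le2f\le q$ and $c\le6$ (as $h\le30$), so $d^2\phi c^3\le1944q$ and $R\ge0.33q^{39}/1944$. At $q=2$ this is greater than $9\cdot10^7$. On the other side $\Theta\le10+83\log_2q$, since $\dim\mathbf G\le248$. Monotonicity applies.

**Family 10: ${}^2F_4(q)$, $q\ge8$.** Here $F$ is of Suzuki–Ree type, so we argue inside $F_4(q)$, which contains the group. By (7) for $F_4(q)$ (with $h=12$, $p=2$, $c=5$), $\omega<5q^4$. The order is
$$|H|=q^{12}(q^6+1)(q^4-1)(q^3+1)(q-1)\in(0.57q^{26},q^{26}).$$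
The lower bound holds since $(1-q^{-4})(1-q^{-1})>0.57$ for $q\ge8$; the upper bound holds since $(1+q^{-3})(1-q^{-1})<1$ and $(1+q^{-6})(1-q^{-4})<1$. Also $|\mathrm{Out}|=f\le q/2$. So $R\ge0.33q^{26}/(125fq^{12})\ge0.005q^{13}$. With $26\log_2q$ in place of $\Lambda$, the argument for (10) gives $\Theta\le10+26\log_2q/3$. At $q=8$ the two sides are greater than $10^9$ and $36$, and monotonicity applies.

**Family 11: ${}^2F_4(2)'$.** It lies in $F_4(2)$, so by (7) $\omega\le5\cdot16-1=79$. With $|H|=17971200$ and $|\mathrm{Out}|=2$, $N\ge\frac{53}{90}\cdot\frac{17971200}2=5291520>4930390=10\cdot79^3$; $\pi=4$.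

So (6) holds for all $H$ in $(\mathcal L)$. Let $H^k$ be $2$-generated, that is, $k\le N$. For $k=1$ and for $H$ not in $(\mathcal L)$ the known cases apply. For $H$ in $(\mathcal L)$, Section 5 gives $k=2$ and Proposition 8 gives $3\le k\le N$. This proves Theorem A. $\blacksquare$

## 9. Products of different simple groups

Theorem A has the following complement for products of non-isomorphic simple groups, in which $A_5$ plays a special role.

**Theorem B.** Let $G=\prod_iH_i^{k_i}$, with $H_i$ pairwise non-isomorphic non-abelian finite simple groups and $k_i\ge1$, be $2$-generated.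

1. If $A_5$ does not occur with multiplicity exactly one, then $G$ is a Beauville group.
2. If $G=A_5\times K$ with $A_5$ not a factor of $K$ and $5\nmid|K|$ (including $K=1$), then $G$ is not a Beauville group.
3. If $G=A_5\times K$ with $A_5$ not a factor of $K$, and $K$ has a Beauville structure in which at least one of the six elements has order divisible by $5$, then $G$ is a Beauville group.

**Step 1: gluing generating triples.** Every quotient of a product of powers of the $H_i$ is again such a product, so $H_j^{k_j}$ and a product of the other factors have no common non-trivial quotient. By Goursat's lemma, applied factor by factor, generating triples of the $H_i^{k_i}$ with product $1$ give, coordinatewise, a generating triple of $G$ with product $1$. In (1) and (3) $G\not\cong A_5$, so hyperbolicity is automatic by Lemma 3.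

**Step 2: part (1).** Each $H_i^{k_i}$ is a quotient of $G$, so it is $2$-generated, and it is not $A_5$. By Theorem A it has a Beauville structure. Combine these coordinatewise. The projection of $\Sigma_1\cap\Sigma_2$ to each factor lies in the corresponding intersection for that factor, hence is trivial. So $\Sigma_1\cap\Sigma_2=1$.

**Step 3: part (2).** By Section 3, a generating triple of $A_5$ with product $1$ contains an element of order $5$. So for any two generating triples of $G$ with product $1$, both $\Sigma_1$ and $\Sigma_2$ contain elements of order divisible by $5$. As $5\nmid|K|$, the subgroups of order $5$ that they generate lie in $A_5\times1$, and these are conjugate. So $\Sigma_1\cap\Sigma_2\ne1$.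

**Step 4: part (3), the triples.** Interchanging the two structures of $K$ if necessary, some position $y$ of the second structure has order divisible by $5$. Multiply permutations from left to right.

In structure 1 use in the $A_5$-coordinate a triple of type $(2,5,5)$, from $(1\,2)(3\,4)\cdot(1\,3\,2\,4\,5)=(1\,4\,2\,3\,5)$. The generated group has order divisible by $10$, so it is $A_5$ or dihedral of order $10$. In the dihedral group of order $10$ a reflection times a rotation is an involution, but here the product has order $5$; so the group is $A_5$.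

In structure 2 use a triple of type $(3,3,5)$, from $(1\,2\,3)(3\,4\,5)=(1\,2\,4\,5\,3)$; it generates $A_5$, since its order is divisible by $15$. Rotate it so that its element of order $5$ is in position $y$. By Step 1 both structures generate $G$.

**Step 5: part (3), no conflict.** An element of prime order $p$ in $\Sigma_1\cap\Sigma_2$ has trivial $K$-component, because the structure on $K$ is a Beauville structure. So it is a non-trivial element of $A_5\times1$ and $p\in\{2,3,5\}$.

* $p\ne2$, since in structure 2 the $A_5$-orders are $3,3,5$.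
* $p\ne3$, since in structure 1 they are $2,5,5$.
* $p\ne5$. In structure 2 an element of order $5$ that is non-trivial on $A_5$ is conjugate to a power of the element in position $y$, since the other two positions have $A_5$-entries of order $3$. In position $y$ the $K$-entry has order divisible by $5$, and the $A_5$-entry has order exactly $5$. So the $5$-part of the order is maximal on $K$, and as in Lemma 1 the subgroup of order $5$ has non-trivial $K$-component, a contradiction.

So $\Sigma_1\cap\Sigma_2=1$. $\square$

For example, $|L_2(7)|=168$ is prime to $5$. By Step 1 $A_5\times L_2(7)$ is $2$-generated, and by part (2) it is not a Beauville group. So the equivalence of Theorem A does not extend verbatim to all products of simple groups. When $A_5$ has multiplicity one, $5\mid|K|$, and the hypothesis of (3) is not known to hold, Theorem B makes no assertion.
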